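\title{Sublinearly bilipschitz equivalent groups with non-equivalent growth}

\begin{abstract}
We construct two finitely generated groups that are sublinearly bilipschitz equivalent and have non-equivalent growth. Both groups are extensions of the same wreath product of subexponential growth over the first Grigorchuk group by a direct sum of finite groups. At each scale of a sparse sequence, these finite groups are built from products of many cycles, and the cycles are twice as long in one group as in the other. In the opposite direction, we show that a sublinear bilipschitz equivalence between compactly generated locally compact groups preserves the logarithm of the growth up to a rescaling of the radius and a factor $1+o(1)$, and that this factor cannot be improved at any rate.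
\end{abstract}

\section{Introduction}

For a metric space $X$ with basepoint $o$ we write $|x|=d(x,o)$. A function $u:\mathbb R_{\ge0}\to\mathbb R_{\ge1}$ is \emph{sublinear} if it is non-decreasing and $u(r)/r\to0$ as $r\to\infty$. A map $f:X\to Y$ between pointed metric spaces is an \emph{$O(u)$-bilipschitz equivalence} if there is a constant $C\ge1$ such that, for all $x,x'\in X$ and with $r=\max(|x|,|x'|)$,
\[
C^{-1}d(x,x')-Cu(r)\le d(f(x),f(x'))\le C\,d(x,x')+Cu(r),
\]
and every $y\in Y$ lies at distance at most $Cu(|y|)$ from $f(X)$. Two spaces are \emph{sublinearly bilipschitz equivalent} (SBE) if there is an $O(u)$-bilipschitz equivalence between them for some sublinear $u$. For bounded $u$ this is the definition of a quasi-isometry. In general the additive error may grow, as long as it is negligible compared with the distance to the basepoint. For instance, the map $x\mapsto\operatorname{sgn}(x)\lfloor\sqrt{|x|}\rfloor^2$ moves each $x\in\mathbb Z$ by at most $2\sqrt{|x|}$. It is therefore an $O(u)$-bilipschitz equivalence of $\mathbb Z$ for $u(r)=\max(1,\sqrt r)$, although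 its fibers are unbounded.

A finitely generated group $G$ is a metric space for the word metric $d(x,y)=|x^{-1}y|$ of a finite generating set, with basepoint $1$; a compactly generated locally compact group is a metric space in the same way, using a compact generating set. The \emph{growth function} $b_G(r)$ is the cardinality of the closed ball of radius $r$, or its left Haar measure in the locally compact case. For non-decreasing functions $b,b'$ we write $b\preceq b'$ if there is $C>0$ with $b(n)\le C\,b'(Cn)$ for all integers $n\ge1$, and the growths are \emph{equivalent} if $b\preceq b'$ and $b'\preceq b$. Neither the SBE class of $G$ nor the equivalence class of $b_G$ depends on the generating set. We put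
\[
L_G=\log b_G ,
\]
with the natural logarithm. Among compactly generated locally compact groups, polynomial growth and subexponential growth are both SBE-invariants. The following question is posed in \cite{Cornulier}.

\medskip
\noindent\textbf{Question.} \emph{Do there exist two SBE finitely generated groups (or, more generally, compactly generated locally compact groups) with non-equivalent growth?}
\medskip

Such groups necessarily have intermediate growth. To see what one should expect, let $f:G\to H$ be an $O(u)$-bilipschitz equivalence of finitely generated groups with constant $C$, and let $n$ be so large that $u(n)\le n$ and $|f(1)|\le n$. Then $f$ maps the $n$-ball of $G$ into the $(2C+1)n$-ball of $H$, and two points of the $n$-ball with the same image are at distance at most $C^2u(n)$. Hence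
\begin{equation}\label{eq:naive}
L_G(n)\le L_H((2C+1)n)+L_G(C^2u(n)).
\end{equation}
For bounded $u$ the last term is bounded, and this is the proof that growth is a quasi-isometry invariant. If $L_G(n)$ is comparable to a power $n^\nu$, the last term is $o(L_G(n))$, and such an error is absorbed by rescaling $n$. One might therefore guess that growth is an SBE-invariant. The argument breaks down only if $L_G$ is almost constant on intervals $[n/k,kn]$ with $k$ arbitrarily large: there the last term of \eqref{eq:naive} need not be small, and rescaling gains nothing. We show that groups with such plateaus do give a positive answer.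

\begin{theorem}\label{thm:main}
There are finitely generated groups $D,D'$ that are SBE and such that $b_{D'}\not\preceq b_D$.
\end{theorem}

Let $\eta\approx0.81$ be the positive root of $X^3+X^2+X=2$, and let $\nu_0=\log2/\log(2/\eta)\approx0.7674$.

\begin{theorem}\label{thm:refined}
The groups in Theorem~\ref{thm:main} can be chosen with either of the following additional properties.
\begin{enumerate}
\item[(1)] For any prescribed $\epsilon:\mathbb N\to(0,1)$ with $\epsilon(n)\to0$: there are $n_k\to\infty$ such that for every $C$ one has $L_{D'}(n_k)\ge(1+\epsilon(n_k))\,L_D(Cn_k)$ for all large $k$.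
\item[(2)] For any prescribed $\delta>0$ with $\nu_0+\delta<1$: the groups $D,D'$ are $O(u)$-bilipschitz equivalent with $u(r)=\max(1,r)^{\nu_0+\delta}$.
\end{enumerate}
\end{theorem}

On the logarithmic scale the discrepancy cannot be larger than a factor $1+o(1)$.

\begin{theorem}\label{thm:upper}
Let $G,H$ be non-compact compactly generated locally compact groups and let $f:G\to H$ be an $O(u)$-bilipschitz equivalence with $u$ sublinear. There is a constant $C_2$ such that
\[
\limsup_{n\to\infty}\frac{L_G(n)}{L_H(C_2n)}\le1 .
\]
\end{theorem}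

\begin{corollary}\label{cor:regular}
Let $G$ be a compactly generated locally compact group. Suppose that $L_G(Kn)\ge(1+\delta)L_G(n)$ for some $K,\delta>0$ and all large $n$; this holds for instance if $c_1n^\nu\le L_G(n)\le c_2n^\nu$ for large $n$, with $c_1,c_2,\nu>0$. Then every compactly generated locally compact group that is SBE to $G$ has growth equivalent to that of $G$.
\end{corollary}

The case $\nu=1$ is that of exponential growth. At the other end, if $b_G(n)$ and $b_H(n)$ are within constant factors of $n^d$ and $n^{d'}$ with $d,d'>0$, then Theorem~\ref{thm:upper} gives $d\le d'$. Theorem~\ref{thm:refined}(1), compared with Theorem~\ref{thm:upper} for $G=D'$ and $H=D$, shows that the factor $1+o(1)$ cannot be improved at any rate.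

We prove Theorem~\ref{thm:upper} and Corollary~\ref{cor:regular} first, in Section~\ref{sec:upper}; the rest of the paper does not depend on them. Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:main} on a pair of infinitely generated abelian groups with weighted metrics. Sections \ref{sec:W}--\ref{sec:H} provide the three ingredients needed to realize it in finitely generated groups: a wreath product $W$ of subexponential growth, extensions $D(\mathbf H)$ of $W$ attached to a sequence $\mathbf H$ of finite groups, and the finite groups themselves. Section~\ref{sec:proof} chooses the parameters and proves Theorems~\ref{thm:main} and~\ref{thm:refined}. The numerical constants are not optimized; they are explicit so that their independence of the scale can be checked.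

\section{What an equivalence preserves}\label{sec:upper}

We first record that the relation SBE is symmetric, at the price of a change of $u$.

\begin{lemma}\label{lem:symmetric}
If $f:X\to Y$ is an $O(u)$-bilipschitz equivalence with $u$ sublinear, then there is an $O(v)$-bilipschitz equivalence $g:Y\to X$ with $v$ sublinear.
\end{lemma}

\begin{proof}
Let $C$ be the constant of $f$, and choose $c_0$ with $u(r)\le r/(2C^2)+c_0$ for all $r$. Comparing $x$ with the basepoint $o$ gives
\[
\frac{|x|}{2C}-Cc_0\le d(f(x),f(o))\le(C+1)|x|+Cc_0 ,
\]
so there is $c_1\ge1$ with $|x|\le c_1(|f(x)|+1)$ and $|f(x)|\le c_1(|x|+1)$ for all $x$. For $y\in Y$ choose $g(y)$ with $d(fg(y),y)\le Cu(|y|)$ (if the distance to $f(X)$ is not attained, first replace $C$ by $2C$). Then $|fg(y)|\le2|y|+Cc_0$, so $|g(y)|\le c_2(|y|+1)$ for some $c_2\ge c_1$, and $|gf(x)|\le2c_1c_2(|x|+1)$. Put $v(r)=u(2c_1c_2(r+1))$, which is sublinear. Let $y,y'\in Y$, $r=\max(|y|,|y'|)$, $x=g(y)$, $x'=g(y')$. Then $d(f(x),f(x'))$ differs from $d(y,y')$ by at most $2Cv(r)$, and $u(\max(|x|,|x'|))\le v(r)$. Hence $d(x,x')\le Cd(y,y')+3C^2v(r)$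 and $d(y,y')\le Cd(x,x')+3Cv(r)$. Finally, for $x\in X$,
\[
d(x,gf(x))\le C\,d(f(x),fgf(x))+C^2v(|x|)\le C^2u(|f(x)|)+C^2v(|x|)\le2C^2v(|x|).
\]
So $g$ is an $O(v)$-bilipschitz equivalence with constant $3C^2$.
\end{proof}

The weakness of \eqref{eq:naive} is that its last term is a pure loss. The proof of Theorem~\ref{thm:upper} counts separated sets instead of points, so that a term $L_G(t)$ on one side is matched by a term $L_H(t/C_2)$ on the other. One can then descend through a sequence of scales $t_0>t_1>\cdots$, and the only loss is the increase of $L_H$ over the windows $(t_i/C_2,C_2t_i]$. Since $u$ is sublinear, each $t_{i+1}$ may be chosen among many candidates with disjoint windows, and we take the cheapest.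

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
A change of compact generating set changes the word metric by a bilipschitz map, say with constant $c$; this replaces $u(r)$ by $u(cr)$ and places the new growth function between $b(r/c)$ and $b(cr)$. Rescaling the Haar measure adds a constant to $L$, and $L_H\to\infty$ because the non-compact group $H$ has infinite Haar measure. So these choices affect only the value of $C_2$, and we may use compact symmetric generating neighborhoods of $1$ and normalize the measures so that $b(1)\ge1$. Radii are real numbers.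

In either group, let $s(n,t)$ be the largest cardinality of a subset of the $n$-ball whose points have pairwise distances $>t$. Balls of the same radius are left translates of one another and have the same measure. The $t/2$-balls around the points of such a subset are disjoint and lie in the $(n+t/2)$-ball, and the $t$-balls around the points of a largest such subset cover the $n$-ball. Thus, for $t\geq 2$,
\begin{equation}\label{eq:packing}
s(n,t)\,b(t/2)\le b(n+t/2),\qquad b(n)\le s(n,t)\,b(t).
\end{equation}

\emph{One step.} Let $C$ be the constant of $f$ and $C_2=4C+2$. Suppose that $u(n)\le n$, $|f(1)|\le n$, $2C^2u(n)\le t\le n$ and $t\ge C_2$. If $Z$ is a subset of the $n$-ball of $G$ with pairwise distances $>t$, then the images of distinct points of $Z$ are at distance $>t/C-Cu(n)\ge t/(2C)$, and $f(Z)$ lies in the ball of radius $n+Cn+Cu(n)\le(2C+1)n$. By the first inequality of \eqref{eq:packing},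
\[
s_G(n,t)\le s_H\Big((2C+1)n,\frac t{2C}\Big)\le\frac{b_H((2C+1)n+t/(4C))}{b_H(t/(4C))}\le\frac{b_H(C_2n)}{b_H(t/C_2)} .
\]
The second inequality of \eqref{eq:packing} then gives
\begin{equation}\label{eq:onestep}
L_G(n)-L_G(t)\le L_H(C_2n)-L_H(t/C_2).
\end{equation}

\emph{Descent.} Fix an integer $m\ge1$ and put $\mathcal E=C_2^{-4m}$. Since $u$ is sublinear, there is $n_0$ such that every $r\ge n_0$ satisfies $2C^2u(r)\le\mathcal Er$, $u(r)\le r$, $|f(1)|\le r$ and $\mathcal Er\ge C_2$. Let $n\ge n_0$ and $t_0=n$. As long as $t_i\ge n_0$, put $t_{i+1}=C_2^{-2j}t_i$, where $j\in\{m+1,\dots,2m\}$ minimizes $L_H(C_2^{1-2j}t_i)-L_H(C_2^{-1-2j}t_i)$. The $m$ windows $(C_2^{-1-2j}t_i,C_2^{1-2j}t_i]$ are adjacent, with union $I_i=(C_2^{-4m-1}t_i,C_2^{-2m-1}t_i]$. The minimum is at most the average: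
\begin{equation}\label{eq:window}
L_H(C_2t_{i+1})-L_H(t_{i+1}/C_2)\le\frac1m\Big[L_H(C_2^{-2m-1}t_i)-L_H(C_2^{-4m-1}t_i)\Big].
\end{equation}
Since $t_{i+1}\le C_2^{-2m-2}t_i$, the right endpoint of $I_{i+1}$ is at most $C_2^{-4m-3}t_i$, so the intervals $I_i$ are pairwise disjoint. They lie in $[1,n]$ because $\mathcal Et_i\ge C_2$. The brackets in \eqref{eq:window} therefore add up to at most $L_H(n)-L_H(1)\le L_H(C_2n)$.

Let $I$ be the first index with $t_I<n_0$. For $0\le i<I$ we have $t_i\ge n_0$ and $\mathcal Et_i\le t_{i+1}\le t_i$, so \eqref{eq:onestep} applies to the pair $(t_i,t_{i+1})$. Summing,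
\[
L_G(n)-L_G(t_I)\le L_H(C_2n)+\sum_{i=1}^{I-1}\big[L_H(C_2t_i)-L_H(t_i/C_2)\big]-L_H(t_I/C_2).
\]
Here $t_I\ge\mathcal Et_{I-1}\ge C_2$, so $L_H(t_I/C_2)\ge0$. We obtain $L_G(n)\le L_G(n_0)+(1+\frac1m)L_H(C_2n)$. As $L_H\to\infty$, the upper limit in the theorem is at most $1+\frac1m$ for every $m$, and $C_2$ does not depend on $m$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:regular}]
Let $H$ be SBE to $G$. By Lemma~\ref{lem:symmetric} there are equivalences in both directions. If $f:G\to H$ is one of them and $G$ is compact, then $f(G)$ is bounded, so $|y|\le c+Cu(|y|)$ for some $c$ and all $y\in H$; hence $H$ is bounded, that is, compact. The same holds with $G$ and $H$ exchanged. If both groups are compact, both growth functions are bounded, and they are equivalent.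

Assume that both are non-compact. By monotonicity we may take $K$ to be an integer, and there is an integer $C$ for which Theorem~\ref{thm:upper} holds in both directions. For large $n$,
\[
L_H(n)\le(1+\delta)L_G(Cn)\le L_G(KCn),
\]
\[
L_G(n)\le\frac{L_G(Kn)}{1+\delta}\le\frac{1+\delta/2}{1+\delta}\,L_H(CKn)\le L_H(CKn).
\]
The finitely many remaining $n$ are handled by enlarging the constant in the definition of $\preceq$. Finally, if $c_1n^\nu\le L_G(n)\le c_2n^\nu$ for large $n$, then an integer $K$ with $K^\nu\ge2c_2/c_1$ satisfies $L_G(Kn)\ge2c_2n^\nu\ge2L_G(n)$.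
\end{proof}

\section{A model built from cycles}\label{sec:model}

A cycle of length $4p$ can be mapped to a cycle of length $2p$ with multiplicative distortion $3$ and an additive error that does not depend on $p$, by a map that is the identity near the origin. The congruence condition in the next lemma plays no role in this section; it is needed in Section~\ref{sec:H}. We write $d$ for the distance on the circles $\mathbb R/4p\mathbb Z$ and $\mathbb R/2p\mathbb Z$ and on their subsets $\mathbb Z/4p$ and $\mathbb Z/2p$.

\begin{lemma}\label{lem:cycle}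
Let $p\ge2$ be even. There is a map $\psi:\mathbb Z/4p\to\mathbb Z/2p$ such that
\begin{enumerate}
\item[(a)] $\psi(t)\equiv t\pmod 4$ for all $t$, and $\psi(t)=t$ for integers $t$ with $|t|\le p/2$;
\item[(b)] $d(\psi s,\psi t)\le d(s,t)+4$ and $d(s,t)\le3\,d(\psi s,\psi t)+12$;
\item[(c)] every $s\in\mathbb Z/2p$ is at distance at most $4$ from $\psi(t)$ for some $t\equiv s\pmod4$.
\end{enumerate}
\end{lemma}

\begin{proof}
Residues modulo $4$ make sense on both cycles since $4$ divides $2p$. Define $\lambda$ on $[-2p,2p]$ by $\lambda(t)=t$ if $|t|\le p/2$ and $\lambda(t)=\operatorname{sgn}(t)\big(\frac p2+\frac13(|t|-\frac p2)\big)$ otherwise. Since $\lambda(\pm2p)=\pm p$, it induces a homeomorphism $\mathbb R/4p\mathbb Z\to\mathbb R/2p\mathbb Z$ with slopes $1$ and $\frac13$. So $\lambda$ is $1$-Lipschitz and $\lambda^{-1}$ is $3$-Lipschitz. Let $\psi(t)$ be a point of $\mathbb Z/2p$ closest to $\lambda(t)$ among those congruent to $t$ modulo $4$. Then $d(\psi t,\lambda t)\le2$, and (a) holds. For (b), $d(\psi s,\psi t)$ and $d(\lambda s,\lambda t)$ differ by at most $4$. For (c),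 take $t\equiv s\pmod 4$ within $2$ of $\lambda^{-1}(s)$; then $d(\lambda t,s)\le2$ and $d(\psi t,s)\le4$.
\end{proof}

\begin{example}\label{ex:model}
Let $p_k\to\infty$ be even integers, $w_1=1$ and $w_{k+1}=2(k+1)p_kw_k$. Consider
\[
Z'=\bigoplus_{k\ge1}\mathbb Z/4p_k,\qquad Z=\bigoplus_{k\ge1}\mathbb Z/2p_k,
\]
both with the metric $d(s,t)=\max_kw_k\,d(s_k,t_k)$ and basepoint $0$. Let $\Psi:Z'\to Z$ apply the map $\psi_k$ of Lemma~\ref{lem:cycle} for $p=p_k$ in the $k$th coordinate.

\emph{The map $\Psi$ is an SBE.} Let $s,t\in Z'$, $n=\max(|s|,|t|)\ge1$, and let $k=k(n)$ be the largest index with $w_k\le n$. The levels behave in three different ways.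
\begin{itemize}
\item Levels $j>k$ are \emph{invisible}: $s_j=t_j=0$, since $w_j>n$.
\item Levels $j<k$ are \emph{negligible}: in both spaces they contribute at most $2p_jw_j\le w_k/k\le n/k$.
\item At level $k$, either $n\le p_kw_k/2$, in which case $|s_k|,|t_k|\le p_k/2$ and $\psi_k$ preserves their distance; or $w_k<2n/p_k$, in which case the additive error $12w_k$ of Lemma~\ref{lem:cycle}(b) is at most $24n/p_k$.
\end{itemize}
With $\varepsilon(n)=n/k(n)+24n/p_{k(n)}=o(n)$ we get $d(\Psi s,\Psi t)\le d(s,t)+\varepsilon(n)$ and $d(s,t)\le3d(\Psi s,\Psi t)+\varepsilon(n)$. If $z\in Z$ has $|z|=n\ge1$ and $k=k(n)$, take $t\in Z'$ supported at level $k$, with $t_k=z_k$ if $|z_k|\le p_k/2$ and with $d(\psi_kt_k,z_k)\le4$ otherwise; in the second case $w_k<2n/p_k$. Then $d(\Psi t,z)\le\varepsilon(n)$. So $\Psi$ is an $O(u)$-bilipschitz equivalence for $u(r)=1+\max\{\varepsilon(n):1\le n\le r\}$ (and $u(r)=1$ for $r<1$).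

\emph{The growths differ.} Let $n_k=2p_kw_k$. The $n_k$-ball of $Z'$ contains the sum of the first $k$ levels, which has $\prod_{j\le k}4p_j$ elements. For $C\le k$ we have $Cn_k<w_{k+1}$, so the $Cn_k$-ball of $Z$ has at most $\prod_{j\le k}2p_j$ elements. The ratio is at least $2^k$, so $b_{Z'}\not\preceq b_Z$.
\end{example}

Two features make the example work: the relative error $1/p_k$ tends to $0$, and the growth of $Z$ is constant between $n_k$ and $w_{k+1}$, so that no rescaling recovers the lost factor. To imitate this with finitely many generators we must (i) make finitely many generators produce infinitely many independent levels, each invisible below its own scale; (ii) control the growth of the quotient $W$ that is responsible for this, since the plateaus are now flat only up to $b_W$; and (iii) estimate word length, which is no longer given by a formula in the coordinates. The Schreier graphs of the Grigorchuk group take care of (i), Proposition~\ref{prop:W} and the use of high-dimensional tori in place of cycles take care of (ii), and Lemma~\ref{lem:transfer} takes care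 of (iii).

\section{The Grigorchuk group and the wreath product $W$}\label{sec:W}

\subsection*{Schreier graphs}

A length-preserving, prefix-preserving bijection $g$ of the set of words over $\{0,1\}$ has, at each finite word $u$, a \emph{section} $g|_u$ defined by $g(u\omega)=g(u)\,g|_u(\omega)$. Sections satisfy $(gh)|_u=g|_{hu}\,h|_u$. The first Grigorchuk group $\mathcal G$ is generated by $S=\{a,b,c,d\}$ and acts on the left on finite and infinite words. The generator $a$ flips the first letter, and $b,c,d$ fix the first letter and have sections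
\[
(b|_0,b|_1)=(a,c),\qquad(c|_0,c|_1)=(a,d),\qquad(d|_0,d|_1)=(1,b).
\]
The four generators are involutions and $\{1,b,c,d\}$ is a Klein four-group. The recursion gives at once all sections of the generators:
\begin{equation}\label{eq:sections}
\begin{array}{l}
a|_u=1\text{ for }u\ne\emptyset;\qquad s|_{1^j}\in\{b,c,d\}\text{ and }s|_{1^j0u}=1\text{ for }s\in\{b,c,d\},\ u\ne\emptyset;\\[2pt]
(b|_{1^j0},c|_{1^j0},d|_{1^j0})\text{ is a permutation of }(a,a,1).
\end{array}
\end{equation}
In particular $b,c,d$ fix the infinite word $o=1^\infty$. Let $X=\mathcal Go$, $X_l=\{0,1\}^l$, $o_l=1^l$ and $o'_l=1^{l-1}0$. Let $F$ be the flip of the last letter on $X_l$. Then $o'_l=Fo_l$, and $F$ commutes with $\mathcal G$, because $g(u\varepsilon)=g(u)\,g|_u(\varepsilon)$ and any two permutations of $\{0,1\}$ commute. We view $X_l$ as a graph with an edge between $x$ and $sx$ for $s\in S$.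

\begin{lemma}\label{lem:path}
Up to loops and multiple edges, $X_l$ is a path with $2^l$ vertices and endpoints $o_l,o'_l$. In particular $\mathcal G$ is transitive on $X_l$ and $d(o_l,o'_l)=2^l-1$.
\end{lemma}

\begin{proof}
For $l=1$ the graph is the single edge given by $a$. Let $l\ge2$, $u\in X_{l-1}$ and $s\in S$. Then $s(u\varepsilon)=(su)\,s|_u(\varepsilon)$, and by \eqref{eq:sections} the last letter changes only if $s|_u=a$. This happens only for $u=1^{l-2}0=o'_{l-1}$, for exactly two of $b,c,d$, and these fix $o'_{l-1}$. So $X_l$ consists of the two copies $X_{l-1}1$ and $X_{l-1}0$ of the path $X_{l-1}$, joined by an edge between $o'_{l-1}1$ and $o'_{l-1}0$. The endpoints are $o_{l-1}1=o_l$ and $o_{l-1}0=o'_l$.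
\end{proof}

For example, $X_3$ without its loops is
\[
111\overset{a}{\text{---}}011\overset{b,c}{\text{---}}001\overset{a}{\text{---}}101\overset{b,d}{\text{---}}100\overset{a}{\text{---}}000\overset{b,c}{\text{---}}010\overset{a}{\text{---}}110 .
\]
The next lemma says that short elements of $\mathcal G$ cannot distinguish the pointed sets $(X,o)$, $(X_l,o_l)$ and $(X_l,o'_l)$, and keep the orbits of $o_l$ and $o'_l$ apart.

\begin{lemma}\label{lem:short}
Let $l\ge2$ and $r(l)=2^{l-1}-2$. If $|g|,|g'|\le r(l)$, then
\[
go=g'o\iff go_l=g'o_l\iff go'_l=g'o'_l,\qquad\text{and}\qquad go_l\ne g'o'_l .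
\]
Moreover $|\{go:|g|\le n\}|\le n+1$ for all $n$.
\end{lemma}

\begin{proof}
Apply the letters of a geodesic word for $g$ to $1^{l-1}$, from the last letter to the first. No letter is applied at $o'_{l-1}$, which is at distance $2^{l-1}-1>r(l)$ from $1^{l-1}$. By \eqref{eq:sections} all the sections involved lie in $\{1,b,c,d\}$, hence so does $g|_{1^{l-1}}$. These elements fix $1^\infty$, $1$ and $0$. Thus $go=(g1^{l-1})1^\infty$, $go_l=(g1^{l-1})1$ and $go'_l=(g1^{l-1})0$, which proves the first two claims. For the last one take $l$ with $r(l)\ge n$: the point $go$ is determined by $g1^{l-1}$, which lies within distance $n$ of an endpoint of the path $X_{l-1}$.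
\end{proof}

\subsection*{Growth of $W$}

Let $A$ and $B$ be groups isomorphic to $(\mathbb Z/2)^2$, and let
\[
W=(A\times B)\wr_X\mathcal G=\Big(\bigoplus_XA\times B\Big)\rtimes\mathcal G,
\]
with $(f,g)(f',g')=(f\cdot gf',gg')$ and $(gf')(\omega)=f'(g^{-1}\omega)$. It is generated by $T=S\cup(A\setminus1)\cup(B\setminus1)$, where an element of $A$ or $B$ stands for the function with that value at $o$ and trivial elsewhere. We call the elements of $(A\cup B)\setminus 1$ \emph{lamp letters}. The \emph{$S$-part} of a word in $T$ is the word $s_1\cdots s_n$ obtained by deleting the lamp letters; we put $g_i=s_1\cdots s_i$, and we say that a lamp letter occurs at \emph{time} $i$ if exactly $i$ letters of $S$ precede it. By the multiplication rule, a lamp letter occurring at time $i$ changes $f$ at the point $g_io$.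

An element of $W$ of length $n$ is thus described by an element of $\mathcal G$ and a function supported on $O(w)=\{g_io:0\le i\le n\}$, where $w$ is the $S$-part. Since new letters are multiplied on the right, the points $g_io$ do not form a walk on the orbit $X$; the set $O(w)$ is an \emph{inverted orbit}. The point is that $|O(w)|$ is sublinear in the length of $w$. The method of proof is Bartholdi's, and Bartholdi--Erschler's for inverted orbits: for suitable weights on the generators, passing to the two first-level sections contracts total weight by the factor $\eta$.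

\begin{proposition}\label{prop:W}
For every $\nu\in(\nu_0,1)$ one has $L_W(n)=O(n^\nu)$. In particular $L_W(n)=o(n)$.
\end{proposition}

\begin{proof}
Give the generators the weights
\[
\|a\|=1-\eta^3,\qquad\|b\|=\eta^3,\qquad\|c\|=1-\eta^2,\qquad\|d\|=1-\eta,
\]
which lie in $(0,1)$, and let $\|w\|$ be the sum of the weights of the letters of a word $w$ in $S$. The equation $\eta^3+\eta^2+\eta=2$ gives $\|b\|=\|c\|+\|d\|$, so each of $\|b\|,\|c\|,\|d\|$ is at most the sum of the other two. It also gives
\[
\|a\|+\|b\|=1,\qquad\|a\|+\|c\|=\eta,\qquad\|a\|+\|d\|=\eta^2,\qquad\|b\|=\eta^3 .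
\]
Let $\Delta(t)=\max\{|O(w)|:\|w\|\le t\}$, and let $\Sigma(t)$ be the logarithm of the number of elements of $\mathcal G$ represented by words $w$ with $\|w\|\le t$. Both functions are finite and non-decreasing.

\emph{Reduction.} Replace two adjacent letters of $w$ from $\{b,c,d\}$ by their product, or delete them if they are equal. This does not change the element represented and does not increase $\|w\|$. It does not change $O(w)$: the prefix $g_j=g_{j-1}s_j$ that disappears has $g_jo=g_{j-1}o$. So we may assume that every letter from $\{b,c,d\}$, except possibly the first letter of $w$, is immediately preceded by $a$.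

\emph{Splitting.} For $\varepsilon\in\{0,1\}$ let $w_\varepsilon$ be the word with letters $s_j|_{g_j^{-1}\varepsilon}$, $1\le j\le n$, trivial letters being deleted. If $g_i\varepsilon'=\varepsilon$, then
\[
g_i|_{\varepsilon'}=\prod_{j\le i}s_j|_{s_{j+1}\cdots s_i\varepsilon'}=\prod_{j\le i}s_j|_{g_j^{-1}\varepsilon}
\]
is represented by a prefix of $w_\varepsilon$, and by all of $w_\varepsilon$ if $i=n$. Taking $\varepsilon'=1$ we get $g_io=\varepsilon\,g_i|_1(o)\in\varepsilon O(w_\varepsilon)$, so $|O(w)|\le|O(w_0)|+|O(w_1)|$. Taking $i=n$ we see that $g_n$ is determined by its action on $\{0,1\}$ and the elements represented by $w_0$ and $w_1$.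

\emph{Contraction.} A letter $a$ of $w$ contributes $0$ to $\|w_0\|+\|w_1\|$. A letter $s\in\{b,c,d\}$ contributes $\|s|_0\|+\|s|_1\|$, which equals $\eta,\eta^2,\eta^3$ for $s=b,c,d$, that is, $\eta(\|a\|+\|s\|)$ in each case. Pairing each such letter with the $a$ that precedes it, we obtain $\|w_0\|+\|w_1\|\le\eta(\|w\|+1)$. If $\|w\|\le t$ and $m=\lfloor\|w_0\|\rfloor$, then $\|w_0\|\le m+1$ and $\|w_1\|\le\eta(t+1)-m$, and $m$ takes at most $\eta(t+1)+1\le t+2$ values. Therefore both $\Xi=\Delta$ and $\Xi=\Sigma$ satisfy
\[
\Xi(t)\le\log(2(t+2))+\sup\{\Xi(t_0)+\Xi(t_1):t_0,t_1\ge0,\ t_0+t_1\le\eta(t+1)+1\}.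
\]

\emph{Solving the recursion.} Let $\nu\in(\nu_0,1)$ and $q=2^{1-\nu}\eta^\nu$. The inequality $\nu>\nu_0$ is equivalent to $q<1$. Suppose that $C\ge1$, that $\Xi(s)\le C(s+1)^\nu$ for $s\le t-1$, and that $\eta(t+1)+1\le t-1$. By concavity of $s\mapsto s^\nu$,
\[
\Xi(t)\le2C\Big(\frac{\eta(t+1)+3}2\Big)^\nu+\log(2(t+2))=Cq(t+1)^\nu\Big(1+\frac3{\eta(t+1)}\Big)^\nu+\log(2(t+2)).
\]
The right side is at most $C(t+1)^\nu$ for $t\ge t_*$, where $t_*$ does not depend on $C\ge1$; we take $t_*$ so large that also $\eta(t+1)+1\le t-1$ for $t\ge t_*$. Choose $C\ge1$ so that $\Xi(t)\le C(t+1)^\nu$ for $t\le t_*$. Induction on $m$ extends the bound to $t\le t_*+m$ for all $m$. So $\Delta(t),\Sigma(t)=O(t^\nu)$.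

\emph{Conclusion.} A word of length at most $n$ in $T$ with $S$-part $w$ has $\|w\|\le n$ and represents $(f,g)$, where $g$ is one of at most $e^{\Sigma(n)}$ elements and $f$ is supported on at most $\Delta(n)$ points of $\{go:|g|\le n\}$. By Lemma~\ref{lem:short} this set has at most $n+1$ points, so $f$ is described by a list of $\Delta(n)$ pairs (point, value in $A\times B$). Hence $L_W(n)\le\Sigma(n)+\Delta(n)\log(16(n+1))$. Applying the bounds on $\Delta$ and $\Sigma$ with a smaller exponent in $(\nu_0,\nu)$ absorbs the logarithm.
\end{proof}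

\section{Extensions of $W$ with independent levels}\label{sec:D}

In $W$ the lamps $A$ and $B$ commute. We now add, for each $k$, a coordinate in which they generate a finite group $H_k$, but are placed at the two ends of a long path $X_{l_k}$. A short word cannot bring them to the same point, so it does not see that they fail to commute.

\subsection*{Definition and algebraic structure}

An \emph{$(A,B)$-group} is a finite group $H$ that contains and is generated by copies of $A$ and $B$, with a homomorphism $\chi:H\to A\times B$ that is the identity on $A$ and on $B$. Lengths in $H$ are word lengths for the generating set $A\cup B$. The elements of length at most $1$ are those of $A\cup B$, a geodesic word alternates between $A\setminus1$ and $B\setminus1$, and $\chi$ is injective on $A\cup B$. We use the last fact constantly: two elements of $A\cup B$ with the same image under $\chi$ are equal.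

Fix integers $3\le l_1<l_2<\cdots$ and write
\[
X^k=X_{l_k},\quad o_k=o_{l_k},\quad o'_k=o'_{l_k},\quad r_k=r(l_k)=2^{l_k-1}-2,\quad R_k=2^{l_k}-1=d(o_k,o'_k).
\]
Let $\mathbf H=(H_k)_{k\ge1}$ be a sequence of $(A,B)$-groups and $M_k=\ker(\chi:H_k\to A\times B)$. Form $\big(\prod_kH_k^{X^k}\big)\rtimes\mathcal G$ with the same multiplication rule as for $W$. Let $D=D(\mathbf H)$ be the subgroup generated by $T$, where $\alpha\in A$ stands for the function equal to $\alpha$ at $o_k$ for every $k$ and trivial elsewhere, and $\beta\in B$ for the function equal to $\beta$ at $o'_k$ for every $k$ and trivial elsewhere. For $\gamma\in D$ let $\gamma_{k,x}\in H_k$ ($x\in X^k$) be its coordinates at \emph{level} $k$. If $\gamma$ is given by a word in $T$, then $\gamma_{k,x}$ is the ordered product of the letters of $A$ occurring at times $i$ with $g_io_k=x$ and the letters of $B$ occurring at times $i$ with $g_io'_k=x$. If $\gamma,\xi\in D$ have $\mathcal G$-parts $g,g'$, the multiplication rule gives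
\begin{equation}\label{eq:coordinates}
(\gamma^{-1}\xi)_{k,x}=\gamma_{k,gx}^{-1}\,\xi_{k,gx},\qquad\text{and}\qquad(\gamma\xi^{-1})_{k,x}=\gamma_{k,x}\,\xi_{k,x}^{-1}\ \text{ if }g=g'.
\end{equation}
For $w=(f,g)\in W$ with $f=(f_A,f_B)$, and with $\omega[k]$ denoting the prefix of length $l_k$ of a word $\omega$, put
\[
\chi_{k,x}(w)=\Big(\prod_{\omega[k]=x}f_A(\omega),\prod_{F(\omega[k])=x}f_B(\omega)\Big)\in A\times B .
\]

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(i)] The level-$k$ coordinates of a word of length at most $r_k$ in $T$ lie in $A\cup B$; if the word is trivial in $W$, they are trivial.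
\item[(ii)] The identity of $T$ extends to a surjective homomorphism $\pi:D\to W$, and $\chi(\gamma_{k,x})=\chi_{k,x}(\pi\gamma)$.
\item[(iii)] The kernel of $\pi$ is $K=\bigoplus_kM_k^{X^k}$.
\item[(iv)] The map $\gamma\mapsto(\pi\gamma,(\gamma_{k,x}))$ is a bijection from $D$ onto the set of pairs $(w,(h_{k,x}))$ such that $w\in W$, $\chi(h_{k,x})=\chi_{k,x}(w)$ for all $k,x$, and for all but finitely many $k$ one has $h_{k,x}\in A\cup B$ for all $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) All prefixes $g_i$ have length at most $r_k$. By Lemma~\ref{lem:short}, letters of $A$ and letters of $B$ act at different points of $X^k$, and two letters of the same kind act at the same point of $X^k$ if and only if they act at the same point of $X$. So the coordinate at $g_io_k$ is the value $f_A(g_io)$ in $W$, the coordinate at $g_io'_k$ is $f_B(g_io)$, and the other coordinates are trivial.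

(ii) Suppose that a word is trivial in $D$, and take $k$ with $r_k$ at least its length. Its $\mathcal G$-part is trivial, and the identification in (i) shows that $f_A$ and $f_B$ are trivial. So $\pi$ is well defined. The formula holds because $go_k=(go)[k]$ and $go'_k=F(go_k)$.

(iii) If $\pi\gamma=1$, the coordinates of $\gamma$ lie in the groups $M_k$ by (ii) and are trivial for large $k$ by (i). For the converse we first show that $M_k$ is generated by the commutators $[\alpha,\beta]=\alpha\beta\alpha^{-1}\beta^{-1}$ with $\alpha\in A$, $\beta\in B$. They lie in $M_k$. The subgroup $M$ they generate is normal in $H_k$, by the identities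
\[
\alpha'[\alpha,\beta]\alpha'^{-1}=[\alpha'\alpha,\beta][\alpha',\beta]^{-1},\qquad\beta'[\alpha,\beta]\beta'^{-1}=[\alpha,\beta']^{-1}[\alpha,\beta'\beta].
\]
The quotient $H_k/M$ is generated by commuting images of $A$ and $B$, so it has at most $16$ elements, and it maps onto $H_k/M_k\cong A\times B$. Hence $M=M_k$.

It remains to produce an element of $D$ whose only nontrivial coordinate is $[\alpha,\beta]$ at a given $(k,x)$. Choose $g,g'\in\mathcal G$ with $go_k=x=g'o'_k$, and consider $[g\alpha g^{-1},g'\beta g'^{-1}]$. It is trivial in $W$. At level $j$ it equals $[\alpha,\beta]$ at the point $go_j$ if $go_j=g'o'_j$, and it is trivial at all other coordinates. For $j=k$ the equality holds. For $j<k$, both $o_k$ and $o'_k$ have prefix $o_j$, so $go_j=x[j]=g'o_j\ne Fg'o_j=g'o'_j$. For $j>k$, both $o_j$ and $o'_j$ have prefix $o_k$, so $go_j=g'o'_j$ would give $go_k=g'o_k$, whereas $go_k=g'o'_k=Fg'o_k\ne g'o_k$.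

(iv) The map is injective since $\pi\gamma$ determines the $\mathcal G$-part, and its image lies in the stated set by (i) and (ii). Given a pair $(w,(h_{k,x}))$, lift $w$ to $\gamma_0\in D$. For large $k$, both $h_{k,x}$ and $(\gamma_0)_{k,x}$ lie in $A\cup B$ and have the same image under $\chi$, so they agree. Hence $\kappa=(h_{k,x}(\gamma_0)_{k,x}^{-1})$ lies in $K$, and $\kappa\gamma_0$ is the required element.
\end{proof}

Part (iv) describes $D$ as a set by coordinates that can be chosen independently at each level, which is what allows us to define a map between two such groups coordinatewise. We write $K_{\le k}=\bigoplus_{j\le k}M_j^{X^j}$, with $K_{\le0}=1$. Part (i) has the following consequence, the analogue of the invisibility of high levels in Example~\ref{ex:model}: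
\begin{equation}\label{eq:invisible}
\kappa\in K,\quad|\kappa|\le r_{k+1}\quad\Longrightarrow\quad\kappa\in K_{\le k}.
\end{equation}

\subsection*{Alternations}

Let $v=s_1\cdots s_n$ be a word in $S$ and $x\in X^k$. Since $g_{i+1}^{-1}x=s_{i+1}g_i^{-1}x$, the point $g_i^{-1}x$ walks on the path $X^k$. A letter of $A$ (resp.\ $B$) at time $i$ is written in the coordinate $x$ exactly when this walker is at $o_k$ (resp.\ $o'_k$). To make the coordinate long, the walker must go back and forth between the two ends. Let $\operatorname{alt}_k(x;v)$ be the largest length $m$ of a sequence of times $i_1<\dots<i_m$ in $\{0,\dots,n\}$ at which the walker is alternately at $o_k$ and at $o'_k$, starting with either. Let $v^{-1}=s_n\cdots s_1$, and let $v^{[J]}=vv^{-1}v\cdots$ be the concatenation of $J$ \emph{passes}; it has length $Jn$ and represents $1$ if $J$ is even.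

Let $v_k$ be a word in $S$ of minimal length $\rho_k$ whose prefixes satisfy $\{g_io_k\}=X^k$. Such words exist: for each $x$ choose a word $w_x$ representing an element that sends $o_k$ to $x$, and concatenate the words $w_xw_x^{-1}$. The number $\rho_k$ depends only on $l_k$.

\begin{lemma}\label{lem:alt}
Let $x\in X^k$ and write $\operatorname{alt}$ for $\operatorname{alt}_k(x;\cdot)$.
\begin{enumerate}
\item[(a)] If a word in $T$ with $S$-part $v$ represents $\gamma\in D$, then $|\gamma_{k,x}|\le\operatorname{alt}(v)$.
\item[(b)] For all $\gamma\in D$, $|\gamma|\ge R_k(|\gamma_{k,x}|-1)$.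
\item[(c)] If $\operatorname{alt}(v)=m\ge1$ and $J\ge1$, then $\operatorname{alt}(v^{[J]})\ge J(m-1)+1$.
\item[(d)] If $v$ represents $1$, then $\operatorname{alt}(vv')\ge\max\big(\operatorname{alt}(v'),\operatorname{alt}(v)+\operatorname{alt}(v')-1\big)$.
\item[(e)] For $J\ge1$, $\operatorname{alt}(v_k^{[J]})\ge J+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Group the letters contributing to the coordinate $(k,x)$ into maximal blocks from $A$ and from $B$. Each block has length at most $1$ in $H_k$. Choosing one letter in each block gives an alternating sequence of times, strictly increasing because the walker cannot be at $o_k$ and $o'_k$ at the same time.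

(b) Between consecutive times of an alternating sequence the walker crosses the path, which takes at least $R_k$ letters. So $|v|\ge R_k(\operatorname{alt}(v)-1)$; apply (a) to a geodesic word.

(c) The prefixes of $v^{[J]}$ represent $g_0,\dots,g_n$, then $g_{n-1},\dots,g_0$, then $g_1,\dots,g_n$, and so on. Let $i_1<\dots<i_m$ be an alternating sequence for $v$. The first pass gives $m$ visits. The second pass continues with $g_{i_{m-1}},\dots,g_{i_1}$, which occur in it because $i_{m-1}<n$; the third continues with $g_{i_2},\dots,g_{i_m}$, which occur in it because $i_2>0$. Each further pass adds $m-1$ visits.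

(d) Since $v$ represents $1$, the prefixes of $vv'$ beyond $v$ represent the same elements as the prefixes of $v'$. An alternating sequence for $v'$ thus gives one for $vv'$. Moreover, follow an alternating sequence for $v$ by one for $v'$; if the last visit of the first and the first visit of the second are to the same end (which is the case if they occur at the same time), delete one of them.

(e) Applying $F$ to $\{g_io_k\}=X^k$ gives $\{g_io'_k\}=X^k$. So along $v_k$ the walker starting at $x$ visits both ends, $\operatorname{alt}(v_k)\ge2$, and the argument of (c) with an alternating sequence of length $2$ applies.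
\end{proof}

Conversely, a word with enough alternations can be used to write prescribed coordinates at level $k$, simultaneously at all points, without changing the image in $W$.

\begin{lemma}\label{lem:write}
Let $v$ be a word in $S$ of length $n$ and let $(c_x)\in M_k^{X^k}$ satisfy $\operatorname{alt}_k(x;v)\ge|c_x|+1$ whenever $c_x\ne1$. Then there is $\kappa\in K$ with $|\kappa|\le8n+4$ and $\kappa_{k,x}=c_x$ for all $x\in X^k$.
\end{lemma}

\begin{proof}
For each $x$ with $c_x\ne1$ take a geodesic word for $c_x$ and an alternating sequence of $|c_x|+1$ times for $x$. After deleting the first or the last of these times, the $j$th letter of the word can be assigned to the $j$th time so that letters of $A$ go to times with $g_io_k=x$ and letters of $B$ to times with $g_io'_k=x$. At each time $i$ there is exactly one $x$ with $g_io_k=x$ and exactly one with $g_io'_k=x$, so time $i$ receives at most one letter $\alpha_i\in A$ and at most one letter $\beta_i\in B$; put $\alpha_i=1$ or $\beta_i=1$ if no letter is assigned. Consider the word $v^{[4]}$ with the following insertions: in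 the first pass insert $\alpha_i\beta_i$ at time $i$; in the second insert $\alpha_i^{-1}$ when the prefix returns to $g_i$; in the third insert $\beta_i^{-1}$ at the prefix $g_i$; in the fourth insert nothing. The length is at most $4n+4(n+1)$. The element $\kappa$ obtained is trivial in $W$, since $A\times B$ is abelian and each insertion is cancelled at the same point $g_io$. At $(k,x)$ the first pass writes $c_x$, and the second and third write the inverses of the $A$- and $B$-components of $\chi(c_x)$, which are trivial.
\end{proof}

The element $\kappa$ is not controlled at levels other than $k$. At higher levels \eqref{eq:invisible} takes care of this, and at lower levels we repair the damage by induction.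

\begin{lemma}\label{lem:diameter}
Let $\Theta_j$ be positive integers with $\operatorname{diam}H_j\le\Theta_j$. Put $Q_0=0$ and $Q_k=Q_{k-1}+8\rho_k\Theta_k+4$, and suppose that $r_{k+1}\ge Q_k$ for all $k\ge1$. Then every $\kappa\in K_{\le k}$ has $|\kappa|\le Q_k$.
\end{lemma}

\begin{proof}
We use induction on $k$, the case $k=0$ being trivial. By Lemma~\ref{lem:alt}(e) and Lemma~\ref{lem:write} applied to $v_k^{[\Theta_k]}$, there is $\kappa'\in K$ with the same level-$k$ coordinates as $\kappa$ and $|\kappa'|\le8\rho_k\Theta_k+4\le r_{k+1}$. By \eqref{eq:invisible}, $\kappa'\in K_{\le k}$. So $\kappa\kappa'^{-1}\in K_{\le k-1}$, and $|\kappa|\le Q_{k-1}+|\kappa'|\le Q_k$.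
\end{proof}

\subsection*{Comparing lengths in two extensions}

Let $\zeta\in D(\mathbf H^1)$ and $\hat\zeta\in D(\mathbf H^2)$ have the same image in $W$ and coordinates of comparable lengths. We want to bound $|\hat\zeta|$ linearly in $|\zeta|$. Reading a geodesic word for $\zeta$ in the second group gives an element that is correct in $W$ and at high levels, and low levels can be corrected cheaply by Lemma~\ref{lem:diameter}. The difficulty is the critical level $k$. A correction by passes of $v_k$ costs about $\rho_k$ per unit of coordinate length, whereas Lemma~\ref{lem:alt}(b) guarantees only $R_k$ per unit, and we have no control on $\rho_k/R_k$. The remedy is to use passes of the geodesic word itself, which already alternates at $x$ at least $|\zeta_{k,x}|$ times. Passes of $v_k$ are needed only for the additive error.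

\begin{lemma}\label{lem:transfer}
Let $D_1=D(\mathbf H^1)$ and $D_2=D(\mathbf H^2)$ be defined with the same $l_j$ and satisfy the hypotheses of Lemma~\ref{lem:diameter} with the same $\Theta_j$. Let $\zeta\in D_1$ and $\hat\zeta\in D_2$ have the same image in $W$, let $m=|\zeta|$, and let $k\ge0$ be such that $\hat\zeta_{j,x}\in A\cup B$ for all $j>k$ and all $x$. If $k=0$ put $E=0$. If $k\ge1$, assume one of the following.
\begin{enumerate}
\item[(I)] $|\hat\zeta_{k,x}|=|\zeta_{k,x}|$ for all $x\in X^k$; then put $E=0$.
\item[(II)] $|\hat\zeta_{k,x}|\le60|\zeta_{k,x}|+e$ for all $x\in X^k$, with $e\ge0$ an integer; then put $E=8(e+61)\rho_k$.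
\end{enumerate}
If $976m+E+4\le r_{k+1}$, then $|\hat\zeta|\le m$ if $k=0$, and $|\hat\zeta|\le977m+E+4+Q_{k-1}$ if $k\ge1$.
\end{lemma}

\begin{proof}
Take a word of length $m$ representing $\zeta$, let $v$ be its $S$-part, and let $\zeta_0\in D_2$ be the element represented by the same word. Then $\zeta_0$ and $\hat\zeta$ have the same image in $W$, so their coordinates have the same images under $\chi$. For $j>k$ we have $m\le r_j$, so $(\zeta_0)_{j,x}\in A\cup B$, and therefore $(\zeta_0)_{j,x}=\hat\zeta_{j,x}$. If $k=0$ this gives $\hat\zeta=\zeta_0$. Let $k\ge1$, $\mathrm a_x=\operatorname{alt}_k(x;v)$ and $c_x=\hat\zeta_{k,x}(\zeta_0)_{k,x}^{-1}\in\ker\chi$. By Lemma~\ref{lem:alt}(a), $|\zeta_{k,x}|\le\mathrm a_x$ and $|(\zeta_0)_{k,x}|\le\mathrm a_x$.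

\emph{Case (I).} If $\mathrm a_x\le1$, then $\hat\zeta_{k,x}$ and $(\zeta_0)_{k,x}$ lie in $A\cup B$, so $c_x=1$. If $\mathrm a_x\ge2$, then $|c_x|\le2\mathrm a_x$ and $\operatorname{alt}_k(x;v^{[4]})\ge4\mathrm a_x-3\ge2\mathrm a_x+1$. Lemma~\ref{lem:write} applied to $v^{[4]}$ gives $\kappa\in\ker(D_2\to W)$ with $\kappa_{k,x}=c_x$ for all $x$ and $|\kappa|\le32m+4$.

\emph{Case (II).} Now $|c_x|\le61\mathrm a_x+e$. Let $v'=v^{[122]}v_k^{[e+61]}$; the first factor represents $1$. By Lemma~\ref{lem:alt}(c)--(e), if $\mathrm a_x\ge1$ then
\[
\operatorname{alt}_k(x;v')\ge\big(122(\mathrm a_x-1)+1\big)+(e+62)-1=122\mathrm a_x+e-60\ge61\mathrm a_x+e+1,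
\]
and if $\mathrm a_x=0$ then $\operatorname{alt}_k(x;v')\ge e+62\ge e+1$. Lemma~\ref{lem:write} gives $\kappa\in\ker(D_2\to W)$ with $\kappa_{k,x}=c_x$ for all $x$ and $|\kappa|\le8(122m+(e+61)\rho_k)+4=976m+E+4$.

In both cases $|\kappa|\le976m+E+4\le r_{k+1}$, so $\kappa$ is trivial at levels $>k$ by \eqref{eq:invisible}. By \eqref{eq:coordinates}, the element $\hat\zeta\zeta_0^{-1}\in\ker(D_2\to W)$ is trivial at levels $>k$ and has coordinates $c_x$ at level $k$. So $\hat\zeta=\kappa'\kappa\zeta_0$ with $\kappa'$ supported at levels $<k$, and $|\kappa'|\le Q_{k-1}$ by Lemma~\ref{lem:diameter}.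
\end{proof}

\section{The finite groups $H_{N,p}$}\label{sec:H}

We need pairs of $(A,B)$-groups $H'_k,H_k$ that play the role of the cycles $\mathbb Z/4p_k$ and $\mathbb Z/2p_k$. A ratio $|H'_k|/|H_k|=2$ is not enough for our count. It would yield a gain of $2^{l_k}\log2$ at the scale $Q_k\ge2\rho_k+1$, to be compared with the contribution of $W$; but inserting arbitrary elements of $A$ along $v_k$ at $2^{l_k}$ times with distinct $g_io_k$ shows that $L_W(2\rho_k+1)\ge2^{l_k}\log4$. We therefore use products of $N$ cycles. The gain and the scale $Q_k$ both become linear in $N$, and $L_W(Q_k)=o(N)$ by Proposition~\ref{prop:W}. To generate an $N$-fold product with only $A$ and $B$ we repeat the device of Section~\ref{sec:D} on a path with $N$ vertices.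

In this section $\sigma,\alpha,\tau,\beta$ are fixed elements with $A=\langle\sigma\rangle\times\langle\alpha\rangle$ and $B=\langle\tau\rangle\times\langle\beta\rangle$. Let $N\ge3$ be odd and $p\ge16$ even. Let
\[
\mathrm{Dih}_p=\langle\alpha,\beta\mid\alpha^2,\beta^2,(\alpha\beta)^p\rangle,\qquad V=\langle\sigma,\tau\mid\sigma^2,\tau^2,(\sigma\tau)^{2N}\rangle
\]
be the dihedral groups of orders $2p$ and $4N$, and $\mathrm{Dih}_\infty=\langle\alpha,\beta\mid\alpha^2,\beta^2\rangle$. On $Y=\{y_1,\dots,y_N\}$ let $\tau$ swap $y_{2i-1}$ and $y_{2i}$ and fix $y_N$, and let $\sigma$ swap $y_{2i}$ and $y_{2i+1}$ and fix $y_1$. The edges of the path $y_1\cdots y_N$ are thus labeled alternately $\tau,\sigma,\dots,\tau,\sigma$. Apply $\sigma$ and $\tau$ alternately to a point. It moves in one direction until it reaches an endpoint, stays there for one step, and moves back. In terms of the $2N$ states (point, next letter), the motion is the single cycle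
\begin{equation}\label{eq:bounce}
(y_1,\sigma)\to(y_1,\tau)\to(y_2,\sigma)\to\cdots\to(y_N,\tau)\to(y_N,\sigma)\to(y_{N-1},\tau)\to\cdots\to(y_2,\tau)\to(y_1,\sigma).
\end{equation}
In particular $(\sigma\tau)^N$ acts trivially, so $V$ acts on $Y$, transitively. Let
\[
H_{N,p}=\mathrm{Dih}_p^Y\rtimes V,\qquad\Lambda=\mathrm{Dih}_\infty^Y\rtimes V,
\]
with elements $z=(h,q)$, $h=(h_y)_{y\in Y}$; we call the $h_y$ the \emph{lamps} of $z$. Place $\alpha$ at $y_1$ and $\beta$ at $y_N$. Since $\sigma$ fixes $y_1$ and $\tau$ fixes $y_N$ (this is why $N$ is odd), $\sigma$ commutes with $\alpha$ and $\tau$ with $\beta$, and we obtain embeddings of $A$ and $B$. By transitivity, conjugates of $\alpha$ and $\beta$ occupy every position, so $A\cup B$ generates. The group $\Lambda$ maps onto $H_{N,p}$ compatibly with $A$ and $B$. Since $p$ and $2N$ are even, the parities of the numbers of $\alpha$'s and of $\beta$'s are well defined on $\mathrm{Dih}_p$, and those of $\sigma$'s and $\tau$'s on $V$ (this is why $V$ has order $4N$ and not $2N$). The parities of $\sigma,\tau$ in $q$ and the total parities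 of $\alpha,\beta$ in $(h_y)$ define $\chi:H_{N,p}\to A\times B$, the identity on $A$ and $B$. So $H_{N,p}$ is an $(A,B)$-group, with
\begin{equation}\label{eq:order}
|H_{N,p}|=4N(2p)^N,\qquad|\ker\chi|=\tfrac14N(2p)^N .
\end{equation}
Up to an additive error of order $N$, word length is comparable to $N$ times the largest lamp.

\begin{lemma}\label{lem:length}
Let $z=(h,q)\in H_{N,p}$ and $\mu=\max_y|h_y|$, with lengths in $\alpha,\beta$. Then
\[
\mu\le1+2|z|/N\qquad\text{and}\qquad|z|\le10N(\mu+1).
\]
The first inequality also holds in $\Lambda$. In particular $\operatorname{diam}H_{N,p}\le10N(p+1)$.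
\end{lemma}

\begin{proof}
Along a word in $A\cup B$ whose prefixes have $V$-parts $q_i$, the lamp $h_y$ is the ordered product of the $\alpha$'s occurring when $q_i^{-1}y=y_1$ and the $\beta$'s occurring when $q_i^{-1}y=y_N$. The point $q_i^{-1}y$ moves along at most one edge per letter, and it crosses the whole path between a block of $\alpha$'s and a block of $\beta$'s. There are at least $|h_y|$ blocks, so $|z|\ge(N-1)(|h_y|-1)\ge\frac N2(|h_y|-1)$. This argument is valid in $\Lambda$ as well.

For the second inequality let $J=\mu+1$ and let $q_0,\dots,q_{2NJ-1}$ be the prefixes of the word $\sigma\tau\sigma\tau\cdots$ of length $2NJ-1$. The point $q_i^{-1}y$ is obtained from $y$ by applying $\sigma,\tau,\sigma,\dots$ in turn, so it follows the cycle \eqref{eq:bounce}, and each block of $2N$ consecutive times contains a visit to $y_1$ and a visit to $y_N$. In $J$ blocks there are at least $J+1\ge|h_y|+1$ alternating visits: two in the first block and one more in each further block. As in Lemma~\ref{lem:write}, a geodesic word for $h_y$ can be placed at these times whichever letter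 it starts with, and the placements for different $y$ do not conflict, because at each time exactly one $y$ is at $y_1$ and exactly one at $y_N$. This realizes $(h_y)$ with at most $2NJ+4NJ$ letters. At most $2N=\operatorname{diam}V$ further letters $\sigma,\tau$ correct the $V$-part without changing the lamps. Finally $6NJ+2N\le10NJ$, and $\operatorname{diam}\mathrm{Dih}_p=p$.
\end{proof}

Assign to an integer $t\ge0$ the alternating word of length $t$ starting with $\alpha$, and to $t<0$ the alternating word of length $|t|$ starting with $\beta$. Right multiplication by a generator changes $t$ by $\pm1$. This identifies $\mathrm{Dih}_\infty$ with $\mathbb Z$ and $\mathrm{Dih}_p$ with $\mathbb Z/2p$ as sets, in such a way that $|h^{-1}h'|$ is the distance between the corresponding \emph{positions}. The parities of $(\alpha,\beta)$ depend only on the position modulo $4$: the residues $0,1,2,3$ give $(0,0),(1,0),(1,1),(0,1)$. So the map $\psi$ of Lemma~\ref{lem:cycle} becomes a parity-preserving map $\mathrm{Dih}_{2p}\to\mathrm{Dih}_p$. Define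
\[
\varphi:H_{N,2p}\to H_{N,p},\qquad\varphi(h,q)=((\psi(h_y))_y,q),
\]
and put $e=160N$ and $\theta=Np/32$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] $\chi\varphi=\chi$, and $\varphi$ is the identity on $A\cup B$.
\item[(b)] For $z,z'\in H_{N,2p}$, each of $|z^{-1}z'|$ and $|\varphi(z)^{-1}\varphi(z')|$ is at most $60$ times the other plus $e$.
\item[(c)] If $|z|,|z'|\le\theta$, then $|\varphi(z)^{-1}\varphi(z')|=|z^{-1}z'|$.
\item[(d)] For $\bar z\in H_{N,p}$ there is $z\in H_{N,2p}$ with $\chi(z)=\chi(\bar z)$ and $|\varphi(z)^{-1}\bar z|\le e$. If $|\bar z|\le\theta$, one can take $\varphi(z)=\bar z$.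
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\psi$ preserves parities and fixes the positions $-1,0,1$.

(b) Let $z=(h,q)$, $z'=(h',q')$, $\zeta'=z^{-1}z'$ and $\zeta=\varphi(z)^{-1}\varphi(z')$. The lamps of $\zeta'$ are the elements $h_y^{-1}h'_y$ and those of $\zeta$ are the elements $\psi(h_y)^{-1}\psi(h'_y)$, in both cases permuted by $q^{-1}$. Let $\mu'$ and $\mu$ be their maximal lengths. Lemma~\ref{lem:cycle}(b) gives $\mu\le\mu'+4$ and $\mu'\le3\mu+12$. By Lemma~\ref{lem:length}, which applies to $H_{N,2p}$ as well,
\[
|\zeta|\le10N(\mu'+5)\le20|\zeta'|+60N,\qquad|\zeta'|\le10N(3\mu+13)\le60|\zeta|+160N .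
\]

(c) The idea is that near the identity both groups look like $\Lambda$. By Lemma~\ref{lem:length} the lamps of $z,z'$ have length at most $1+p/16\le p/8$. Let $\tilde z,\tilde z'\in\Lambda$ have the same $V$-parts and the same positions, taken in $[-p/8,p/8]$. Since $\psi$ fixes these positions, $\tilde z,\tilde z'$ map to $z,z'$ in $H_{N,2p}$ and to $\varphi(z),\varphi(z')$ in $H_{N,p}$. So $\tilde\zeta=\tilde z^{-1}\tilde z'$ maps to $\zeta'$ and to $\zeta$, and its lamps have length at most $p/4$. A geodesic word for $\zeta'$ has length at most $2\theta$, so its value in $\Lambda$ has lamps of length at most $1+p/8\le p/2$. This value and $\tilde\zeta$ have the same image in $H_{N,2p}$, and $\mathbb Z\to\mathbb Z/4p$ is injective on $[-p/2,p/2]$, so they are equal. Hence the word also represents $\zeta$, and $|\zeta|\le|\zeta'|\le2\theta$. Now a geodesic word for $\zeta$ has length at most $2\theta$; since $\mathbb Z\to\mathbb Z/2p$ is also injective on $[-p/2,p/2]$, its value in $\Lambda$ is $\tilde\zeta$, so it represents $\zeta'$, and $|\zeta'|\le|\zeta|$.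

(d) Give $z$ the $V$-part of $\bar z$ and choose its lamps by Lemma~\ref{lem:cycle}(c). Positions agree modulo $4$, so $\chi(z)=\chi(\bar z)$, and the lamps of $\varphi(z)^{-1}\bar z$ have length at most $4$, so $|\varphi(z)^{-1}\bar z|\le50N\le e$. If $|\bar z|\le\theta$, its lamps have length at most $p/8$, and we give $z$ the same positions.
\end{proof}

The ratio $e/\theta=5120/p$ is the relative error, which is small for large $p$ and independent of $N$, while $|H_{N,2p}|/|H_{N,p}|=2^N$.

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:refined}}\label{sec:proof}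

\subsection*{Parameters}

Let $\Omega=2\cdot10^6$, $l_0=2$ and $Q_0=P_0=0$. We choose $l_k,p_k,N_k$ inductively for $k\ge1$.
\begin{enumerate}
\item[(P1)] Choose $l_k>l_{k-1}$ with $r_k\ge k\Omega Q_{k-1}$. This determines $R_k$ and $\rho_k$.
\item[(P2)] Choose an even $p_k\ge2^{17}k\rho_k$ and an odd $N_k\ge3$ such that, with $\Theta_k=30N_kp_k$ and $Q_k=Q_{k-1}+8\rho_k\Theta_k+4=Q_{k-1}+240\rho_kN_kp_k+4$,
\begin{equation}\label{eq:Nlarge}
L_W(kQ_k)\le N_k/8,\qquad P_{k-1}\le N_k/8 .
\end{equation}
\item[(P3)] Put $H_k=H_{N_k,p_k}$, $H'_k=H_{N_k,2p_k}$, let $M_k,M'_k$ be the kernels of $\chi$ on these groups, and put $P_k=P_{k-1}+2^{l_k}\log|M_k|$.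
\end{enumerate}
Such choices exist. Once $l_k$ and $p_k$ are fixed, $Q_k$ is an affine function of $N_k$, so \eqref{eq:Nlarge} holds for large $N_k$ because $L_W(n)=o(n)$. Condition (P1) makes lower levels negligible and creates the plateau $[Q_k,kQ_k]$; the lower bound on $p_k$ makes the additive error at level $k$ small; and \eqref{eq:Nlarge} makes the gain at level $k$ dominate the growth of $W$ and the lower levels.

Let $D=D(\mathbf H)$ and $D'=D(\mathbf H')$; the notation $K$, $K_{\le k}$ refers to $D$, so that $P_k=\log|K_{\le k}|$. Let $\varphi_k:H'_k\to H_k$ be the map of Section~\ref{sec:H}, with $e_k=160N_k$ and $\theta_k=N_kp_k/32\ge2$. By Lemma~\ref{lem:length} the diameters of $H_k$ and $H'_k$ are at most $10N_k(2p_k+1)\le\Theta_k$, and $r_{k+1}\ge Q_k$, so Lemmas~\ref{lem:diameter} and~\ref{lem:transfer} apply to $D$ and $D'$. Put $E_k=8(e_k+61)\rho_k\le1768\rho_kN_k$. From $p_k\ge2^{17}k\rho_k$ we get $R_k\theta_k/(2k)\ge N_kp_k/(64k)\ge2048\rho_kN_k$, and hence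
\begin{equation}\label{eq:Esmall}
E_k\le\frac{R_k\theta_k}{2k}.
\end{equation}

\subsection*{The equivalence}

By Lemma~\ref{lem:structure}(iv) and Lemma~\ref{lem:phi}(a), the formula $\Phi(w,(h_{k,x}))=(w,(\varphi_k(h_{k,x})))$ defines a map $\Phi:D'\to D$ with $\Phi(1)=1$. For an integer $n\ge1$ let $k(n)$ be the largest $k$ with $r_k<\Omega n$, or $0$ if there is none. Then $k(n)\to\infty$ and $r_{k(n)+1}\ge\Omega n$. Put $\operatorname{err}(n)=4$ if $k(n)=0$, and for $k=k(n)\ge1$ put
\[
\operatorname{err}(n)=\begin{cases}4+Q_{k-1}+E_k&\text{if }n\ge R_k\theta_k/2,\\4+Q_{k-1}&\text{otherwise.}\end{cases}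
\]
For $k=k(n)\ge1$, condition (P1) gives $Q_{k-1}\le r_k/(k\Omega)<n/k$, and \eqref{eq:Esmall} gives $E_k\le n/k$ if $n\ge R_k\theta_k/2$. So $\operatorname{err}(n)\le4+2n/k(n)=o(n)$, and
\[
u(r)=\max\big(\{4\}\cup\{\operatorname{err}(n):1\le n\le r\}\big)
\]
is a sublinear function. The distinction of cases cannot be dropped: level $k$ is the critical level already when $n$ is about $r_k/\Omega$, far below $E_k$, and at such scales we rely on the exactness of $\varphi_k$ near the identity.

\begin{proposition}\label{prop:SBE}
For any parameters satisfying \textup{(P1)--(P3)}, the map $\Phi$ is an $O(u)$-bilipschitz equivalence with constant $977$.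
\end{proposition}

\begin{proof}
\emph{Distances.} Let $\gamma',\xi'\in D'$ and $n=\max(|\gamma'|,|\xi'|)$; we may assume $n\ge1$. Let $k=k(n)$, $\zeta'=\gamma'^{-1}\xi'$ and $\zeta=\Phi(\gamma')^{-1}\Phi(\xi')$. These two elements have the same image in $W$, and by \eqref{eq:coordinates}, with $g$ the $\mathcal G$-part of $\gamma'$,
\[
\zeta'_{j,x}=(\gamma'_{j,gx})^{-1}\xi'_{j,gx},\qquad\zeta_{j,x}=\varphi_j(\gamma'_{j,gx})^{-1}\varphi_j(\xi'_{j,gx}).
\]

Let $j>k$. The elements $\gamma',\xi',\zeta'$ have length at most $2n\le r_j$, so their level-$j$ coordinates lie in $A\cup B$. If $h,h'$ and $h^{-1}h'$ all lie in $A\cup B$, then $h,h'$ both lie in $A$ or both in $B$; otherwise both components of $\chi(h^{-1}h')$ would be nontrivial. Since $\varphi_j$ is the identity on $A\cup B$, we get $\zeta_{j,x}\in A\cup B$.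

Let $k\ge1$. If all level-$k$ coordinates of $\gamma'$ and $\xi'$ have length at most $\theta_k$, then $|\zeta_{k,x}|=|\zeta'_{k,x}|$ for all $x$ by Lemma~\ref{lem:phi}(c), and we use case (I) of Lemma~\ref{lem:transfer}, with $E=0$. Otherwise Lemma~\ref{lem:alt}(b) gives $n\ge R_k(\theta_k-1)\ge R_k\theta_k/2$; by Lemma~\ref{lem:phi}(b), case (II) holds in both directions with $e=e_k$, and $E=E_k\le n$. In both cases $E+4+Q_{k-1}\le\operatorname{err}(n)\le u(n)$ and $E+4+Q_{k-1}\le6n$.

Apply Lemma~\ref{lem:transfer} with $\zeta'\in D'$ as the given element and $\zeta\in D$ as the target. Here $m\le2n$ and $976m+E+4\le1957n\le r_{k+1}$. Therefore $|\zeta|\le977|\zeta'|+u(n)$, and $|\zeta|\le1954n+6n=1960n$. Apply it again with the roles exchanged. Now $m\le1960n$ and $976m+E+4\le1\,912\,965\,n\le\Omega n\le r_{k+1}$. Therefore $|\zeta'|\le977|\zeta|+u(n)$. These are the two required inequalities.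

\emph{Image.} Let $\xi\in D$; we may assume $n=|\xi|\ge1$. Let $k=k(n)$. Using Lemma~\ref{lem:structure}(iv), define $\gamma'\in D'$ with the same image in $W$ as $\xi$ and the following coordinates. For $j>k$ put $\gamma'_{j,x}=\xi_{j,x}$, which lies in $A\cup B$ since $n\le r_j$. For $j<k$ let $\gamma'_{j,x}$ be any element of $H'_j$ with $\chi(\gamma'_{j,x})=\chi(\xi_{j,x})$. For $j=k\ge1$ use Lemma~\ref{lem:phi}(d): if all $|\xi_{k,x}|\le\theta_k$, choose $\gamma'_{k,x}$ with $\varphi_k(\gamma'_{k,x})=\xi_{k,x}$; otherwise choose it with $\chi(\gamma'_{k,x})=\chi(\xi_{k,x})$ and $|\varphi_k(\gamma'_{k,x})^{-1}\xi_{k,x}|\le e_k$, and note that $n\ge R_k\theta_k/2$ by Lemma~\ref{lem:alt}(b).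

The element $\kappa_0=\Phi(\gamma')^{-1}\xi$ lies in $K_{\le k}$, so it is trivial if $k=0$. Let $k\ge1$. In the first case $\kappa_0\in K_{\le k-1}$ and $|\kappa_0|\le Q_{k-1}$. In the second case its level-$k$ coordinates have length at most $e_k$. Lemma~\ref{lem:write} applied to $v_k^{[e_k]}$ gives $\kappa\in K$ with the same level-$k$ coordinates and $|\kappa|\le8e_k\rho_k+4\le E_k+4\le n+4\le r_{k+1}$. By \eqref{eq:invisible}, $\kappa_0\kappa^{-1}\in K_{\le k-1}$, so $|\kappa_0|\le Q_{k-1}+E_k+4$. In all cases $d(\Phi(\gamma'),\xi)\le\operatorname{err}(n)\le u(|\xi|)$.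
\end{proof}

\subsection*{The growth gap}

\begin{proposition}\label{prop:gap}
For any parameters satisfying \textup{(P1)--(P3)} and all $k\geq 1$,
\[
L_D(kQ_k)\le2^{l_k}\log|M_k|+\tfrac14N_k,\qquad L_{D'}(Q_k)-L_D(kQ_k)\ge\tfrac12\,2^{l_k}N_k .
\]
\end{proposition}

\begin{proof}
Two elements of the $kQ_k$-ball of $D$ with the same image in $W$ differ by an element of $K$ of length at most $2kQ_k\le r_{k+1}$, hence by an element of $K_{\le k}$. So $L_D(kQ_k)\le L_W(kQ_k)+P_{k-1}+2^{l_k}\log|M_k|$, and \eqref{eq:Nlarge} gives the first inequality. By Lemma~\ref{lem:diameter}, the $Q_k$-ball of $D'$ contains $(M'_k)^{X^k}$, and $|M'_k|=2^{N_k}|M_k|$ by \eqref{eq:order}. So $L_{D'}(Q_k)\ge2^{l_k}\log|M_k|+2^{l_k}N_k\log2$. Since $l_k\ge3$, the difference is at least $2^{l_k}N_k(\log2-\frac1{32})\ge\frac122^{l_k}N_k$.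
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $p_k=2^{17}k\rho_k$ and $N_k$ large enough for \eqref{eq:Nlarge}. By Proposition~\ref{prop:SBE}, $D'$ and $D$ are SBE. If $b_{D'}(n)\le Cb_D(Cn)$ for all $n$, then for $k\ge C$ we have $L_{D'}(Q_k)-L_D(kQ_k)\le\log C$. This contradicts Proposition~\ref{prop:gap}, because $2^{l_k}N_k\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
In both parts the parameters satisfy (P1)--(P3), so the proof of Theorem~\ref{thm:main} applies.

(1) Take $p_k=2^{17}k\rho_k$ and put $\epsilon_k=1/(2(\log(2p_k)+2))$. Choose $N_k$ after $p_k$, so large that \eqref{eq:Nlarge} holds and $\epsilon(n)\le\epsilon_k$ for all $n\ge N_k$. Let $n_k=Q_k\ge N_k$. By \eqref{eq:order}, $\log|M_k|=N_k\log(2p_k)+\log(N_k/4)\le N_k(\log(2p_k)+1)$, so Proposition~\ref{prop:gap} gives $L_D(kQ_k)\le2^{l_k}N_k(\log(2p_k)+2)$, that is, $\frac122^{l_k}N_k\ge\epsilon_kL_D(kQ_k)$. Hence for $k\ge C$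
\[
L_{D'}(n_k)\ge(1+\epsilon_k)L_D(kn_k)\ge(1+\epsilon(n_k))L_D(Cn_k).
\]

(2) The error $E_k$ is of order $N_k$ and is paid at scales $n$ of order at least $N_kp_k$. To make it a power of $n$ we let $p_k$ be a power of $N_k$, as large as \eqref{eq:Nlarge} allows; this is where the exponent in Proposition~\ref{prop:W} matters. Since $1<1/(\nu_0+\delta)<1/\nu_0$, there is $c>0$ with $(1+c)\nu_0<1<(1+c)(\nu_0+\delta)$, and there is $\nu\in(\nu_0,1)$ with $(1+c)\nu<1$. In (P1) require in addition $r_k\ge\Omega Q_{k-1}^2$. In (P2) let $p_k$ be an even integer in $[N_k^c,N_k^c+2]$. The following hold for $N_k$ large, the earlier parameters being fixed. First, $p_k\ge2^{17}k\rho_k$ and $P_{k-1}\le N_k/8$. Second, $Q_k\le Q_{k-1}+4+720\rho_kN_k^{1+c}$, so $L_W(kQ_k)=O(N_k^{(1+c)\nu})\le N_k/8$. Third,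
\[
E_k\le1768\rho_kN_k\le(N_k^{1+c}/64)^{\nu_0+\delta}\le(R_k\theta_k/2)^{\nu_0+\delta}.
\]
Let $n\ge1$ with $k=k(n)\ge1$. Then $n>r_k/\Omega\ge Q_{k-1}^2$, so $Q_{k-1}\le n^{1/2}\le n^{\nu_0+\delta}$; and $E_k\le n^{\nu_0+\delta}$ if $n\ge R_k\theta_k/2$. So $\operatorname{err}(n)\le6n^{\nu_0+\delta}$ for all $n\ge1$, and the function $u$ of Proposition~\ref{prop:SBE} is at most $6\max(1,r)^{\nu_0+\delta}$.
\end{proof}

\begin{remark}
Both $D$ and $D'$ have intermediate growth. The Grigorchuk group has superpolynomial growth and is a quotient of each. For the upper bound let $m_k=\lfloor r_{k+1}/2\rfloor$. By \eqref{eq:invisible}, as in the proof of Proposition~\ref{prop:gap}, $L_D(m_k)\le L_W(m_k)+\log|K_{\le k}|$. By Lemma~\ref{lem:diameter} and $|T|=10$, $\log|K_{\le k}|\le L_D(Q_k)\le Q_k\log11$, and $Q_k\le r_{k+1}/((k+1)\Omega)$ by (P1). So $L_D(m_k)/m_k\to0$. Since $L_D$ is subadditive, $L_D(m)/m$ converges, and the limit is $0$. The argument uses only Lemmas~\ref{lem:structure} and~\ref{lem:diameter}, which hold for $D'$ with the same $Q_k$.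
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cornulier}
Yves Cornulier, \emph{On sublinear bilipschitz equivalence of groups}, arXiv:1702.06618 (2017).

\end{thebibliography}
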